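\title{Finite abelian groups of birational automorphisms and conic bundles over abelian surfaces}

\begin{abstract}
Let $X$ be a projective variety over an algebraically closed field of characteristic zero whose group of birational automorphisms contains $(\mathbb Z/p)^r$ for a fixed $r\ge 1$ and infinitely many primes $p$. We show that $X$ need not be birational to a variety with an effective action of a positive-dimensional torus or abelian variety. The counterexample is a threefold fibered in conics over an abelian surface $A$; the Brauer class of the generic conic is unramified but is not a cup product of two classes of \'etale double covers of $A$. It has $r=4$ and works for all odd primes. Dimension three is the smallest possible, rank four is the largest possible for a threefold, and every threefold counterexample of rank four is a conic bundle over an abelian surface with unramified Brauer class.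
\end{abstract}

\section{Introduction}

Throughout, $k$ is an algebraically closed field of characteristic zero. A variety is an integral separated $k$-scheme of finite type, and $\operatorname{Bir}(X)$ is the group of birational automorphisms of a variety $X$, that is, the group of $k$-automorphisms of the function field $k(X)$. An action of an algebraic group is \emph{effective} if only the identity acts trivially. For brevity, an \emph{active model} of $X$ is a variety $X'$ birational to $X$ together with an effective action of a positive-dimensional algebraic torus or a positive-dimensional abelian variety. We do not require $X'$ to be projective or smooth.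

An active model produces many finite abelian subgroups of $\operatorname{Bir}(X)$. A torus of dimension $d$ contains $(\mathbb Z/p)^{d}$ for every prime $p$, and an abelian variety of dimension $g$ contains $(\mathbb Z/p)^{2g}$. This paper is about the converse.

\begin{quote}
\textbf{Question.} Let $X$ be a projective variety over $k$ and let $r\ge1$ be fixed. Suppose that $\operatorname{Bir}(X)$ contains a subgroup isomorphic to $(\mathbb Z/p)^r$ for infinitely many primes $p$. Does $X$ have an active model?
\end{quote}

The question is stated as open in Golota's paper \cite{Golota}. There are good reasons to guess that the answer is yes. For curves it is yes: a torus acts in genus $0$, an elliptic curve acts in genus $1$, and in genus at least $2$ the group $\operatorname{Bir}(X)$ is finite. For regular automorphisms of a fixed smooth projective variety $Y$, finite $p$-groups with $p$ large lie in the connected algebraic group $\operatorname{Aut}^0(Y)$ (Lemma~\ref{lem:aut0}), so torsion of unbounded prime order can only come from a positive-dimensional algebraic group. Finally, for varieties that are not uniruled (not covered by rational curves) the answer is yes by the following theorem, which we use as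 known.

\begin{theorem}[J.~Xu]\label{thm:xu}
Let $X$ be a non-uniruled projective variety over $k$. There is a constant $b(X)$ such that $\operatorname{Bir}(X)$ contains an element of order greater than $b(X)$ if and only if $X$ is birational to a projective variety with an effective action of a positive-dimensional abelian variety.
\end{theorem}

The weak point of the guess is that a finite subgroup of $\operatorname{Bir}(X)$ acts regularly on some model of $X$, but the model may depend on the subgroup. In general the answer is no. Call a projective variety a \emph{counterexample of rank $r$} if it satisfies the hypothesis of the Question with this $r$ and has no active model.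

\begin{theorem}\label{thm:main}
Over every $k$ there is a projective threefold $X$ such that
\begin{enumerate}
\item[(1)] $\operatorname{Bir}(X)$ contains a subgroup isomorphic to $(\mathbb Z/m)^4$ for every odd $m\ge1$; in particular it contains $(\mathbb Z/p)^r$ for all odd primes $p$ and all $1\le r\le4$;
\item[(2)] $X$ is not birational to any variety with an effective action of a positive-dimensional torus or abelian variety.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:dim}
For every $n\ge3$ and $1\le r\le4$ there is an $n$-dimensional counterexample of rank $r$ over every $k$. For $\dim X\le2$ the answer to the Question is affirmative for every $r\ge1$.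
\end{theorem}

To describe the threefold, let $A$ be an abelian surface and put $V=H^1(A,\mathbb Z/2)\cong\mathbb F_2^4$ (\'etale cohomology). As recalled in Section~\ref{sec:brauer}, $H^2(A,\mu_2)=\wedge^2V$, and restriction to the generic point is a surjection $\operatorname{res}\colon\wedge^2V\to\operatorname{Br}(A)[2]\subset\operatorname{Br}(k(A))$ whose kernel $W$ is the image of $NS(A)/2$. Every $\alpha\in\operatorname{Br}(A)[2]$ is the class of a conic $C_\alpha$ over $k(A)$, and $X_{A,\alpha}$ denotes a projective threefold with function field $k(A)(C_\alpha)$. An element of $\wedge^2V$ is \emph{decomposable} if it has the form $\chi_1\wedge\chi_2$ with $\chi_1,\chi_2\in V$; zero is decomposable.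

\begin{theorem}\label{thm:three}
Let $X$ be a projective threefold such that $\operatorname{Bir}(X)$ contains a subgroup isomorphic to $(\mathbb Z/p)^r$ for infinitely many primes $p$.
\begin{enumerate}
\item[(a)] If $r\ge5$, then $X$ has an active model. By Theorem~\ref{thm:main}, the bound $5$ is optimal.
\item[(b)] If $r=4$, then either $X$ has an active model, or $X$ is birational to $X_{A,\alpha}$ for some abelian surface $A$ and some $0\ne\alpha\in\operatorname{Br}(A)[2]$. Conversely, every $X_{A,\alpha}$ with $\alpha\in\operatorname{Br}(A)[2]$ satisfies the hypothesis with $r=4$ and all odd $p$.
\item[(c)] Let $A$ be a simple abelian surface and $0\ne\alpha=\operatorname{res}(\omega)\in\operatorname{Br}(A)[2]$. Then $X_{A,\alpha}$ has an active model if and only if the coset $\omega+W\subset\wedge^2V$ contains a decomposable element.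
\end{enumerate}
\end{theorem}

Thus counterexamples exist exactly in dimensions at least three, and for threefolds exactly for $r\le4$.

The proof of Theorem~\ref{thm:main} compares two subsets of $\operatorname{Br}(A)[2]$. The hypothesis of the Question holds for all classes $\alpha$, because it follows from the invariance of $\alpha$ under multiplication by odd integers, a condition that is additive in $\alpha$. An active model, on the other hand, forces $\alpha$ to be the image of a decomposable bivector, and the decomposable bivectors form a quadric cone in $\wedge^2V\cong\mathbb F_2^6$, which is not closed under addition. When $W$ is small, some coset of $W$ misses the cone.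

Section~\ref{sec:example} shows both mechanisms in equations. Sections~\ref{sec:conics} and~\ref{sec:brauer} treat conics over fields and the classes $\alpha$. Section~\ref{sec:lifting} constructs the finite groups, Section~\ref{sec:actions} proves Theorem~\ref{thm:three}(c), Section~\ref{sec:counter} deduces Theorems~\ref{thm:main} and~\ref{thm:dim}, and Section~\ref{sec:threefolds} proves Theorem~\ref{thm:three}(a) and (b).

\section{A conic over a product of elliptic curves}\label{sec:example}

Over the function field of a curve every conic has a rational point (Tsen), so a surface fibered in conics over an elliptic curve $E$ is birational to $E\times\mathbb P^1$ and nothing happens. The first interesting base is an abelian surface. Let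
\[
E_i\colon\ y_i^2=x_i(x_i-1)(x_i-c_i)\quad(i=1,2),\qquad A=E_1\times E_2,\qquad K=k(A),
\]
let $C$ be the conic $x_1z_1^2+x_2z_2^2=z_0^2$ over $K$, and let $X\subset A\times\mathbb P^2$ be its closure.

\emph{Translations of odd order lift.} Let $m$ be odd and drop the index $i$ for a moment. The function $x$ has divisor $2P-2O$, where $P=(0,0)$ has order $2$ and $O$ is the origin. Since $mP=P$, the preimage of $P$ under multiplication by $m$ is $P+E[m]$. Hence $(x\circ[m])/x$ has divisor $2D$ with
\[
D=\sum_{t\in E[m]}(P+t)-\sum_{t\in E[m]}(t)-(P)+(O).
\]
This $D$ has degree $0$, and its sum in the group $E$ is $(m^2-1)P=O$. So $D$ is principal, and $x\circ[m]=x\,g^2$ for some $g\in k(E)^*$, because constants are squares. For $t\in E[m]$ the left side is invariant under translation by $t$, so $x(a+t)g(a+t)^2=x(a)g(a)^2$. Therefore, for $t=(t_1,t_2)\in A[m]$, the formula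
\[
\bigl(a;\,z_0:z_1:z_2\bigr)\longmapsto\Bigl(a+t;\ z_0:\tfrac{g_1(a_1)}{g_1(a_1+t_1)}^{-1}z_1:\tfrac{g_2(a_2)}{g_2(a_2+t_2)}^{-1}z_2\Bigr)
\]
preserves the equation of $X$: the new value of $x_iz_i^2$ is $x_i(a_i+t_i)g_i(a_i+t_i)^2g_i(a_i)^{-2}z_i^2=x_i(a_i)z_i^2$. The factors $g_i(a_i+t_i)/g_i(a_i)$ multiply correctly under composition, so $A[m]\cong(\mathbb Z/m)^4$ embeds in $\operatorname{Bir}(X)$. The formula depends on $m$ through $g_1,g_2$, and nothing in it refers to an algebraic group acting on $X$.

\emph{An abelian surface acts.} The function $x_i$ is not a square, since $P-O$ is not principal, and its divisor is even. So $\sqrt{x_i}$ defines an unramified double cover $E_i'\to E_i$, which is an isogeny with kernel $\{0,\varepsilon_i\}$ once an origin is chosen, and translation by $\varepsilon_i$ changes the sign of $\sqrt{x_i}$. Put $B=E_1'\times E_2'$. Over $k(B)$ the substitution $w_0=z_0$, $w_i=\sqrt{x_i}\,z_i$ turns $C$ into the constant conic $Q\colon w_1^2+w_2^2=w_0^2$. Hence $X$ is birational to $(B\times Q)/N$, where $N=\langle\varepsilon_1,\varepsilon_2\rangle$ and $\varepsilon_i$ acts by translation on $B$ and by $w_i\mapsto-w_i$ on $Q$. Translations of the factor $B$ commute with $N$,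 so $B$ acts on the quotient, and the action is effective because $N$ acts faithfully on $Q$.

So this $X$ is not a counterexample, but it shows where to look. The first computation says that the conic is isomorphic to its own pullback under $[m]$. This depends only on the Brauer class of the conic, here the symbol $(x_1,x_2)$, and it survives when symbols are added. The second computation uses that the conic becomes constant on an \'etale cover and that the covering group acts on it through constant automorphisms. We shall see that every active model arises in this way when $A$ is simple, and that constant automorphisms produce a single symbol only. A sum of two symbols that cannot be rewritten as one unramified symbol keeps the first property and loses the second.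

\section{Conics over fields containing $k$}\label{sec:conics}

Let $K$ be a field containing $k$, with algebraic closure $\overline K$ and Galois group $\operatorname{Gal}_K$. We recall the dictionary between conics, quaternion algebras and Galois cohomology.

A \emph{conic} over $K$ is a smooth projective geometrically integral curve of genus $0$, that is, a $K$-form of $\mathbb P^1$. A \emph{quaternion algebra} is a $K$-form of the matrix algebra $M_2$; it can be written as $(a,b)$ with $a,b\in K^*$, generated by $i,j$ with $i^2=a$, $j^2=b$, $ij=-ji$. Since $\operatorname{Aut}(\mathbb P^1)=\operatorname{Aut}(M_2)=\operatorname{PGL}_2$, both kinds of objects are classified by $H^1(K,\operatorname{PGL}_2)$. A cocycle $c$ gives the conic $C_c$ whose $\overline K$-points are $\mathbb P^1(\overline K)$ with the Galois action $x\mapsto c(\sigma)\sigma(x)$, and the algebra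
\[
D_c=\{x\in M_2(\overline K):\ c(\sigma)(\sigma x)=x\ \text{ for all }\sigma\in\operatorname{Gal}_K\},
\]
where $\operatorname{PGL}_2$ acts on $M_2$ by conjugation. The algebra $(a,b)$ corresponds to the conic $az_1^2+bz_2^2=z_0^2$. If $C$ and $D$ correspond, then $\operatorname{Aut}_K(C)=\operatorname{Aut}_K(D)=D^*/K^*$, and we write $[C]=[D]\in\operatorname{Br}(K)[2]$. The class $[C]$ determines $C$ up to $K$-isomorphism and is compatible with field extensions. Either $[C]=0$, $C\cong\mathbb P^1_K$ and $D\cong M_2(K)$, or $D$ is a division algebra.

We identify $\mathbb Z/2=\mu_2$. Kummer theory gives $H^1(K,\mathbb Z/2)=K^*/K^{*2}$, where $a$ corresponds to the character $\chi_a$ with $\sigma\sqrt a=(-1)^{\chi_a(\sigma)}\sqrt a$, and $H^2(K,\mu_2)=\operatorname{Br}(K)[2]$. In these terms $[(a,b)]=\chi_a\cup\chi_b$.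

The first lemma says that a nonsplit conic has no symmetry of odd prime order. It will force every group acting on a conic bundle to move the base.

\begin{lemma}\label{lem:odd}
Let $K\supset k$ be a field and $C$ a conic over $K$ with $C\not\cong\mathbb P^1_K$. Then $\operatorname{Aut}_K(K(C))=\operatorname{Aut}_K(C)$ has no element of odd prime order.
\end{lemma}

\begin{proof}
We have $\operatorname{Aut}_K(C)=D^*/K^*$ with $D$ a quaternion division algebra. Suppose that $g\in D\setminus K$ satisfies $g^p=\lambda\in K^*$ with $p=2s+1$ prime. The reduced norm $n=\operatorname{Nrd}(g)\in K^*$ satisfies $n^p=\operatorname{Nrd}(\lambda)=\lambda^2$. Put $\mu=\lambda/n^s$. Then $\mu^p=\lambda^p/\lambda^{2s}=\lambda$, so $g'=g/\mu$ satisfies $g'^{\,p}=1$. The commutative subalgebra $K(g')\subset D$ is a field, the polynomial $T^p-1$ has at most $p$ roots in it, and $k$ already contains $p$ roots. Hence $g'\in k$ and $g\in K$, a contradiction.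
\end{proof}

Both hypotheses are needed. The element $i\in(a,b)$ has order $2$ in $D^*/K^*$. Over $\mathbb R$, which lacks roots of unity, the conic without real points has automorphism group $\mathbb H^*/\mathbb R^*=\operatorname{SO}_3(\mathbb R)$, with rotations of every order.

Next we compute the conics obtained by twisting with constant automorphisms. The group $\operatorname{Gal}_K$ acts trivially on $\operatorname{PGL}_2(k)\subset\operatorname{PGL}_2(\overline K)$, so a homomorphism $c\colon\operatorname{Gal}_K\to\operatorname{PGL}_2(k)$ that factors through a finite Galois group is a cocycle. Only abelian images will occur. Let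
\[
u=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad v=\begin{pmatrix}0&1\\1&0\end{pmatrix},\qquad u^2=v^2=1,\quad uv=-vu,
\]
and let $H_4=\{1,\bar u,\bar v,\bar u\bar v\}\cong(\mathbb Z/2)^2$ be the group generated by their images in $\operatorname{PGL}_2(k)$.

\begin{lemma}\label{lem:abelian}
A finite abelian subgroup $H$ of $\operatorname{PGL}_2(k)$ is cyclic or conjugate to $H_4$.
\end{lemma}

\begin{proof}
A lift to $\operatorname{GL}_2(k)$ of an element of $H$ has a scalar power, so it is diagonalizable. For two lifts $g,h$ we have $ghg^{-1}h^{-1}=\zeta\in k^*$, and $\zeta^2=1$ by taking determinants. If all lifts commute, they are simultaneously diagonalizable, and $H$ embeds in the diagonal torus $k^*$ of $\operatorname{PGL}_2(k)$; so $H$ is cyclic. Otherwise $hgh^{-1}=-g$ for some $g,h$. Then $g$ has trace $0$, so after conjugating and scaling $g=u$. The relation $hu=-uh$ makes $h$ antidiagonal, and after scaling and conjugating by a diagonal matrix $h=v$. Any further lift $x$ satisfies $xu=\pm ux$, so $x$ or $xv$ is diagonal, say proportional to $\operatorname{diag}(1,t)$. This matrix commutes with $v$ up to sign, so $\operatorname{diag}(t,1)=\pm\operatorname{diag}(1,t)$ and $t=\pm1$. Hence $H=H_4$.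
\end{proof}

\begin{lemma}\label{lem:twist}
Let $c\colon\operatorname{Gal}_K\to\operatorname{PGL}_2(k)$ be a homomorphism that factors through a finite Galois group.
\begin{enumerate}
\item[(i)] If the image of $c$ is cyclic, then $[C_c]=0$.
\item[(ii)] If $c(\sigma)=\bar u^{\,\chi_1(\sigma)}\bar v^{\,\chi_2(\sigma)}$ with $\chi_1,\chi_2\in H^1(K,\mathbb Z/2)$, then $[C_c]=\chi_1\cup\chi_2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let the image have order $e$ and be generated by the class of $g\in\operatorname{GL}_2(k)$. Then $g^e$ is a scalar, and dividing $g$ by an $e$-th root of it we get $g^e=1$. So $c$ lifts to a homomorphism to $\operatorname{GL}_2(k)$, and the class of $c$ comes from $H^1(K,\operatorname{GL}_2)$, which is trivial by Hilbert's Theorem~90.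

(ii) Write $\chi_1=\chi_a$ and $\chi_2=\chi_b$. Conjugation by $u$ fixes $u$ and negates $v$; conjugation by $v$ fixes $v$ and negates $u$. Hence $c(\sigma)$ multiplies $u$ by $(-1)^{\chi_b(\sigma)}$ and $v$ by $(-1)^{\chi_a(\sigma)}$, and these signs cancel those of $\sigma\sqrt b$ and $\sigma\sqrt a$. So $i=\sqrt a\,v$ and $j=\sqrt b\,u$ lie in $D_c$. They satisfy $i^2=a$, $j^2=b$, $ij=-ji$, and $1,i,j,ij$ are linearly independent over $\overline K$. Since $\dim_KD_c=4$, we get $D_c\cong(a,b)$.
\end{proof}

\section{The $2$-torsion of the Brauer group of an abelian surface}\label{sec:brauer}

Let $A$ be an abelian surface over $k$ and $K=k(A)$.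

\subsection*{Cohomology}
Every connected finite \'etale cover $B\to A$ becomes an isogeny of abelian surfaces once an origin of $B$ is chosen above $0$, and its deck transformations are the translations by the kernel. Consequently $\pi_1(A)=\varprojlim A[n]$ and
\[
V=H^1(A,\mathbb Z/2)=\operatorname{Hom}(\pi_1(A),\mathbb Z/2)\cong\mathbb F_2^4 .
\]
Cup product gives $H^2(A,\mathbb Z/2)=\wedge^2V$; this is \cite[Theorem~15.1]{Milne} reduced modulo $2$. The Kummer sequence $1\to\mu_2\to\mathbb G_m\to\mathbb G_m\to1$ gives the exact sequence
\[
0\to\operatorname{Pic}(A)/2\to H^2(A,\mu_2)\to\operatorname{Br}(A)[2]\to0 .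
\]
Here $\operatorname{Pic}(A)/2=NS(A)/2$ because $\operatorname{Pic}^0(A)$ is divisible, and $\operatorname{Br}(A)\to\operatorname{Br}(K)$ is injective because $A$ is regular. Therefore restriction to the generic point,
\[
\operatorname{res}\colon\wedge^2V=H^2(A,\mu_2)\to H^2(K,\mu_2)=\operatorname{Br}(K)[2],
\]
has image $\operatorname{Br}(A)[2]$ and kernel $W\cong NS(A)/2$. On $H^1$, restriction composes a character of $\pi_1(A)$ with the surjection $\operatorname{Gal}_K\to\pi_1(A)$; we keep the same letter for the composite. Restriction respects cup products, so $\operatorname{res}(\chi_1\wedge\chi_2)=\chi_1\cup\chi_2$ is the class of a symbol $(a,b)$ with $K(\sqrt a)$ and $K(\sqrt b)$ unramified over $A$. The conic of Section~\ref{sec:example} is of this kind.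

\subsection*{Bivectors}
An element of $\wedge^2V$ is an alternating form on the dual space $V^*$. The normal form of alternating forms shows that in a suitable basis $e_1,\dots,e_4$ of $V$ it equals $0$, $e_1\wedge e_2$, or $e_1\wedge e_2+e_3\wedge e_4$. To tell these apart we use the Pfaffian. Write $e_{ij}=e_i\wedge e_j$ and put
\[
q\Bigl(\sum_{i<j}x_{ij}e_{ij}\Bigr)=x_{12}x_{34}+x_{13}x_{24}+x_{14}x_{23}\in\mathbb F_2 .
\]
A change of basis multiplies the Pfaffian by its determinant, which is $1$ in $\mathbb F_2$; so $q$ does not depend on the basis. On the three normal forms $q$ takes the values $0,0,1$, and a decomposable element has one of the first two normal forms. Hence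
\begin{equation}\label{eq:plucker}
\omega\in\wedge^2V\text{ is decomposable if and only if }q(\omega)=0 .
\end{equation}

\begin{lemma}\label{lem:choice}
For every $\lambda\in\wedge^2V$ there is $\omega\in\wedge^2V$ such that neither $\omega$ nor $\omega+\lambda$ is decomposable.
\end{lemma}

\begin{proof}
Choose a basis in which $\lambda$ is in normal form. If $\lambda=0$ or $\lambda=e_{12}$, take $\omega=e_{13}+e_{24}$. If $\lambda=e_{12}+e_{34}$, take $\omega=e_{12}+e_{13}+e_{24}$, so that $\omega+\lambda=e_{34}+e_{13}+e_{24}$. In each of these bivectors $x_{13}x_{24}=1$, at most one of $x_{12},x_{34}$ is nonzero, and $x_{14}=x_{23}=0$. So $q=1$, and \eqref{eq:plucker} applies.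
\end{proof}

\subsection*{The threefolds $X_{A,\alpha}$}
An indecomposable $\omega$ gives a sum of two symbols, which is a priori the class of an algebra of degree $4$. To get a conic we need degree $2$, and this is where the dimension of the base enters.

\begin{lemma}\label{lem:index}
Every $\alpha\in\operatorname{Br}(A)[2]$ is the class of a quaternion algebra over $K$.
\end{lemma}

\begin{proof}
By the normal form, $\alpha=[(a,b)]+[(c,d)]$ for some $a,b,c,d\in K^*$. Albert's theorem \cite[III.4.8]{Lam} says that $(a,b)\otimes_K(c,d)$ is a division algebra if and only if the quadratic form $\langle a,b,-ab,-c,-d,cd\rangle$ is anisotropic. The field $K$ has transcendence degree $2$ over $k$, so by the Tsen--Lang theorem it is a $C_2$-field: every form of degree $\delta$ in more than $\delta^2$ variables has a nontrivial zero. Since $6>2^2$, the form is isotropic. Thus the degree $4$ algebra $(a,b)\otimes(c,d)$ is not a division algebra, and it is a matrix algebra over a division algebra of degree $1$ or $2$. In the first case $\alpha=[M_2(K)]$.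
\end{proof}

So $\alpha=[(f,g)]$ with $f,g\in K^*$, but the extensions $K(\sqrt f)$ and $K(\sqrt g)$ may ramify along curves in $A$. Let $C_\alpha$ be the conic over $K$ with class $\alpha$, and let $X_{A,\alpha}$ be a projective variety with function field $K(C_\alpha)$, for instance the closure of $C_\alpha\subset\mathbb P^2_K$ in $\mathbb P^2\times A$. Only its birational class matters. If $\alpha=0$, it is birational to $A\times\mathbb P^1$.

\section{Lifting translations of odd order}\label{sec:lifting}

Write $t_a$ for translation by $a\in A(k)$. The next proposition is the first computation of Section~\ref{sec:example} without coordinates. It proves the converse statement in Theorem~\ref{thm:three}(b).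

\begin{proposition}\label{prop:lifting}
Let $A$ be an abelian surface, $\alpha\in\operatorname{Br}(A)[2]$, and $m\ge1$ odd. Then $\operatorname{Bir}(X_{A,\alpha})$ contains a subgroup isomorphic to $A[m]\cong(\mathbb Z/m)^4$.
\end{proposition}

\begin{proof}
The map $[m]$ induces multiplication by $m$ on $\pi_1(A)=\varprojlim A[n]$, hence on $V$. As $m$ is odd, $[m]^*$ is the identity on $V$ and therefore on $\wedge^2V$. Let $\alpha=\operatorname{res}(\omega)$, $C=C_\alpha$, and let $\varphi=[m]^*\colon K\hookrightarrow K$. The conic $C_\varphi=C\otimes_{K,\varphi}K$ has class $\operatorname{res}([m]^*\omega)=\operatorname{res}(\omega)=\alpha$. Hence $C_\varphi\cong C$ over $K$, and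
\[
k(X_{A,\alpha})=K(C)\cong K(C_\varphi)=K(C)\otimes_{K,\varphi}K ,
\]
where the tensor product is a field because $C$ is geometrically integral and $\varphi$ is a finite extension. For $a\in A[m]$ we have $[m]\circ t_a=[m]$, so $t_a^*$ fixes $\varphi(K)$ pointwise and $\operatorname{id}\otimes t_a^*$ is a well-defined $k$-automorphism of the right side. This is an action of $A[m]$, and it is faithful because it is faithful on the right factor $K$.
\end{proof}

\begin{remark}
For even $m$ the map $[m]^*$ kills $V$, so $C_\varphi\cong\mathbb P^1_K$ and the argument says nothing when $\alpha\neq0$.
\end{remark}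

\begin{remark}
Every single translation lifts to $\operatorname{Bir}(X_{A,\alpha})$. Indeed, $t_a$ lifts to a translation of any isogeny $B\to A$, so $t_a^*$ is the identity on $V$ and fixes $\alpha$; an isomorphism $C\otimes_{K,t_a^*}K\cong C$ gives an automorphism of $K(C)$ extending $t_a^*$. So the subgroup of $\operatorname{Bir}(X_{A,\alpha})$ formed by these lifts surjects onto $A(k)$ with kernel $\operatorname{Aut}_K(C)$. Proposition~\ref{prop:lifting} splits this extension over each $A[m]$ with $m$ odd. The next section decides when the lifts can be chosen algebraically in $a$.
\end{remark}

\section{Tori and abelian varieties acting on models of $X_{A,\alpha}$}\label{sec:actions}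

\subsection*{Homogeneous bundles}
We first generalize the quotient $(B\times Q)/N$ of Section~\ref{sec:example}. Let $h\colon B\to A$ be an isogeny with kernel $N$. In characteristic zero $h$ is \'etale, and $L=k(B)$ is Galois over $K$ with $N\cong\operatorname{Gal}(L/K)$ via $n\mapsto t_n^*$. Given a homomorphism $\rho\colon N\to\operatorname{PGL}_2(k)$, let
\[
P(B,\rho)=(B\times\mathbb P^1)/N,\qquad n\cdot(b,x)=(b+n,\rho(n)^{-1}x).
\]
The action is free, so $P(B,\rho)$ is a smooth projective threefold with a morphism $[b,x]\mapsto h(b)$ to $A$. Since $h$ is \'etale, the surjection $\operatorname{Gal}_K\to N$ factors through $\pi_1(A)$, and we view characters $N\to\mathbb Z/2$ as elements of $V$.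

\begin{proposition}\label{prop:homog}
Let $C$ be the generic fiber of $P(B,\rho)\to A$. It is a conic over $K$, and:
\begin{enumerate}
\item[(i)] $[C]=\operatorname{res}(\chi_1\wedge\chi_2)$ for some $\chi_1,\chi_2\in V$. More precisely, $[C]=0$ if $\rho(N)$ is cyclic, and $[C]=\operatorname{res}(\chi_1\wedge\chi_2)$ if $\rho=\bar u^{\,\chi_1}\bar v^{\,\chi_2}$.
\item[(ii)] $B$ acts on $P(B,\rho)$ by $b_0\cdot[b,x]=[b+b_0,x]$, and the subgroup acting trivially is $\ker\rho$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Write $P=P(B,\rho)$. The map $B\times\mathbb P^1\to P\times_AB$, $(b,x)\mapsto([b,x],b)$, is a morphism of $N$-torsors over $P$, hence an isomorphism. It carries the action of $n$ to $\operatorname{id}\times t_n$. On generic fibers over $B$ we get $\mathbb P^1_L\cong C_L$, so $C$ is a conic. The cocycle of $C$ is $c(\gamma)=\theta_\gamma\circ(\theta^0_\gamma)^{-1}$, where $\theta_\gamma$ and $\theta^0_\gamma$ are the automorphisms $\operatorname{id}\times\operatorname{Spec}(\gamma^{-1})$ of $C\times_K\operatorname{Spec}L$ and of $\mathbb P^1_k\times_k\operatorname{Spec}L$. For $\gamma=t_n^*$ we have $\operatorname{Spec}(\gamma^{-1})=t_{-n}$, so $\theta_\gamma$ corresponds to the action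 of $-n$, which is $\rho(n)\times t_{-n}$, while $\theta^0_\gamma=\operatorname{id}\times t_{-n}$. Thus $c$ is the homomorphism $\operatorname{Gal}_K\to N\to\operatorname{PGL}_2(k)$ given by $\rho$. Its image is finite and abelian. By Lemma~\ref{lem:abelian} it is cyclic or, after a change of coordinate on $\mathbb P^1_k$, equal to $H_4$; in the second case $\rho=\bar u^{\,\chi_1}\bar v^{\,\chi_2}$ with characters $\chi_i$ of $N$. Lemma~\ref{lem:twist} gives the class.

(ii) Translations of the first factor commute with $N$, so the action descends. An element $b_0\notin N$ moves the points of $A$. For $n\in N$ we have $[b+n,x]=[b,\rho(n)x]$, and this equals $[b,x]$ only if $\rho(n)x=x$, because $N$ acts freely on $B$.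
\end{proof}

\subsection*{Equivariance of maps to abelian varieties}
An active model $X'$ is only birational to $X_{A,\alpha}$, and a priori the group action has nothing to do with the map to $A$. The rigidity of abelian varieties repairs this. We use three textbook facts: a rational map from a smooth variety to an abelian variety is defined everywhere (Weil); an abelian variety contains no rational curve; a morphism of abelian varieties sending $0$ to $0$ is a homomorphism.

\begin{lemma}\label{lem:equiv}
Let $G$ be a torus or an abelian variety acting on a variety $X'$, and let $\pi\colon X'\to J$ be a morphism to an abelian variety. Then there is a homomorphism $h\colon G\to J$ with $\pi(g\cdot x)=\pi(x)+h(g)$ for all $g$ and $x$. If $G$ is a torus, then $h=0$.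
\end{lemma}

\begin{proof}
For $x\in X'(k)$ let $h_x\colon G\to J$ be the morphism $g\mapsto\pi(g\cdot x)-\pi(x)$; it sends the identity to $0$. If $G=\mathbb G_m^d$, then $h_x$ is constant on each translate of a coordinate factor $\mathbb G_m$, since $J$ contains no rational curve, and any two points of $G$ are joined by a chain of such translates. So $h_x=0$. If $G$ is an abelian variety, $h_x$ is a homomorphism. For $g\in G[m]$ the morphism $x\mapsto h_x(g)$ maps the connected variety $X'$ to the finite set $J[m]$, so it is constant. Torsion points are dense in $G$, so $h_x$ does not depend on $x$. The identity holds on $k$-points, hence as an equality of morphisms $G\times X'\to J$.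
\end{proof}

If $G$ acts effectively on $X'$, we may always replace $X'$ by its smooth locus. It is open, dense and $G$-stable, and the action stays effective because an automorphism of a reduced separated scheme that is the identity on a dense open set is the identity. For the same reason every $1\ne g\in G(k)$ acts nontrivially on $k(X')$.

\begin{proof}[Proof of Theorem~\ref{thm:three}(c)]
Let $C=C_\alpha$.

Suppose first that $\chi_1\wedge\chi_2\in\omega+W$. Then $\operatorname{res}(\chi_1\wedge\chi_2)=\alpha\ne0$, so $\chi_1,\chi_2$ are linearly independent and $(\chi_1,\chi_2)\colon\pi_1(A)\to(\mathbb Z/2)^2$ is surjective. It defines an isogeny $h\colon B\to A$ whose kernel $N$ is identified with $(\mathbb Z/2)^2$ by $(\chi_1,\chi_2)$. Put $\rho=\bar u^{\,\chi_1}\bar v^{\,\chi_2}$, an injective homomorphism. By Proposition~\ref{prop:homog} the generic fiber of $P(B,\rho)$ has class $\alpha$, so $P(B,\rho)$ is birational to $X_{A,\alpha}$, and $B$ acts on it effectively. This direction does not use that $A$ is simple.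

Conversely, let $G$ act effectively on a smooth variety $X'$ with $k(X')=K(C)$, where $G$ is a positive-dimensional torus or abelian variety. The inclusion $K\subset K(C)$ gives a dominant rational map $\pi\colon X'\dashrightarrow A$, which is a morphism by Weil's theorem. Let $h\colon G\to A$ be as in Lemma~\ref{lem:equiv}. The plan is to show that $X'$ is an open part of some $P(B,\rho)$.

\emph{Step 1: $G=B$ is an abelian surface and $h$ is an isogeny.} Suppose that $N=\ker h$ is infinite. Then its identity component is a positive-dimensional torus or abelian variety and contains an element $g$ of order $3$. As $\pi\circ g=\pi$, this $g$ induces an element of order $3$ of $\operatorname{Aut}_K(K(C))$. Since $\alpha\ne0$, this contradicts Lemma~\ref{lem:odd}. So $N$ is finite. This excludes tori, for which $h=0$. Thus $G=B$ is an abelian variety, and $h(B)$ is a positive-dimensional abelian subvariety of $A$. Since $A$ is simple, $h(B)=A$. This is the only use of simplicity; without it $h(B)$ could be an elliptic curve, and the next step would not describe $X'$ over all of $A$.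

\emph{Step 2: $X'$ becomes a product over $B$.} The image of $\pi$ is stable under translation by $h(B)=A$, so $\pi$ is surjective. Let $F=\pi^{-1}(0)$ be the scheme-theoretic fiber; it is stable under $N$. Put $Y=X'\times_AB$. The maps
\[
\Phi\colon B\times F\to Y,\ \ (b,f)\mapsto(b\cdot f,\,b),\qquad\qquad \Psi\colon Y\to B\times F,\ \ (x,b)\mapsto(b,\,(-b)\cdot x)
\]
are well defined, because $\pi(b\cdot f)=h(b)$ and $\pi((-b)\cdot x)=\pi(x)-h(b)=0$, and they are mutually inverse. Since $h$ is \'etale, $Y$ is \'etale over $X'$ and hence smooth. So $B\times F$ is smooth, and then $F$ is smooth.

\emph{Step 3: $F$ is open in $\mathbb P^1$.} The generic fiber $X'_K$ of $\pi$ is a regular integral separated curve over $K$ with function field $K(C)$, so it is an open subset of $C$. Put $L=k(B)$. Taking generic fibers over $B$ in $\Phi$ gives $F\otimes_kL\cong X'_K\otimes_KL$, an open subset of the conic $C_L$. Therefore $F$ is a smooth integral curve whose smooth completion has genus $0$. This completion is $\mathbb P^1_k$, and the action of $N$ on $F$ extends to a homomorphism $\rho\colon N\to\operatorname{PGL}_2(k)$.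

\emph{Step 4: descent.} The projection $Y\to X'$ is an $N$-torsor for the action $(x,b)\mapsto(x,b+n)$. For $x=b\cdot f$ we have $\Psi(x,b+n)=(b+n,(-n)\cdot f)$, so under $\Phi$ this action is $(b,f)\mapsto(b+n,\rho(n)^{-1}f)$. Hence $K(C)=k(Y)^N=k(B\times\mathbb P^1)^N=k(P(B,\rho))$ as extensions of $K$, and $C$ is the generic fiber of $P(B,\rho)\to A$. By Proposition~\ref{prop:homog}(i), $\operatorname{res}(\omega)=\operatorname{res}(\chi_1\wedge\chi_2)$ for some $\chi_1,\chi_2\in V$, which means $\chi_1\wedge\chi_2\in\omega+W$.
\end{proof}

\section{The counterexamples}\label{sec:counter}

By Theorem~\ref{thm:three}(c) we need a simple abelian surface and a coset of $W$ without decomposable elements. Lemma~\ref{lem:choice} provides the coset when $W$ has two elements, so we want N\'eron--Severi rank one.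

\begin{lemma}\label{lem:surface}
Over every $k$ there is an abelian surface $A$ with $\operatorname{End}(A)=\mathbb Z$. Such an $A$ is simple and has $NS(A)\cong\mathbb Z$.
\end{lemma}

\begin{proof}
The polynomial $x^5-x-1$ has Galois group $S_5$ over $\mathbb Q$: it is irreducible modulo $5$, and modulo $2$ it factors as $(x^2+x+1)(x^3+x^2+1)$, so the group contains a $5$-cycle and an element of cycle type $(2,3)$, whose cube is a transposition. By Zarhin's theorem \cite{Zarhin}, the Jacobian $A_0$ of the genus $2$ curve $y^2=x^5-x-1$ has $\operatorname{End}(A_0)=\mathbb Z$ over $\overline{\mathbb Q}$. Embed $\overline{\mathbb Q}$ in $k$ and let $A=A_0\otimes k$. Endomorphism rings do not grow under extension of algebraically closed fields: the graph of an endomorphism is an abelian subvariety of $A\times A$, hence the closure of its torsion points, and these are defined over the smaller field.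

Let $\operatorname{End}(A)=\mathbb Z$. An elliptic curve in $A$ would have a complement up to isogeny and give a nontrivial idempotent in $\operatorname{End}(A)\otimes\mathbb Q=\mathbb Q$; so $A$ is simple. The group $NS(A)$ is nonzero and embeds in $\operatorname{Hom}(A,A^\vee)$ by $M\mapsto\phi_M$, where $\phi_M(a)=t_a^*M\otimes M^{-1}$. Composition with a fixed isogeny $A^\vee\to A$ embeds $\operatorname{Hom}(A,A^\vee)$ in $\operatorname{End}(A)=\mathbb Z$. So $NS(A)\cong\mathbb Z$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $A$ be as in Lemma~\ref{lem:surface}. Then $W=\{0,\lambda\}$ for some $\lambda\in\wedge^2V$. Choose $\omega$ as in Lemma~\ref{lem:choice}, so that $\omega+W$ contains no decomposable element. In particular $0\notin\omega+W$, so $\alpha=\operatorname{res}(\omega)\neq0$. Put $X=X_{A,\alpha}$. Part (1) is Proposition~\ref{prop:lifting}, and part (2) is Theorem~\ref{thm:three}(c).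
\end{proof}

\begin{remark}
Some bound on $W$ is necessary. Let $\beta(x,y)=q(x+y)+q(x)+q(y)$ be the polar form of $q$, a nondegenerate bilinear form on the $6$-dimensional space $\wedge^2V$. If $q=1$ on all of $\omega+W$, then $q(w)=\beta(\omega,w)$ for $w\in W$. So $q$ is additive on $W$, the form $\beta$ vanishes on $W\times W$, and $\dim W\le3$. Hence if $NS(A)$ has rank $4$, every coset of $W$ contains a decomposable element, and every $X_{A,\alpha}$ has an active model by the first half of the proof of Theorem~\ref{thm:three}(c).
\end{remark}

To raise the dimension we multiply by a variety along which no torus or abelian variety can move, and reduce to Theorem~\ref{thm:main} on the geometric generic fiber. This is why it matters that the construction works over every algebraically closed field of characteristic zero.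

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
\emph{Dimension at most $2$.} For a point the hypothesis fails, and curves were treated in the introduction. A uniruled surface is birational to $\Gamma\times\mathbb P^1$ for a curve $\Gamma$, and $\mathbb G_m$ acts on the second factor. A non-uniruled surface satisfying the hypothesis has an element of prime order $p>b(X)$ in $\operatorname{Bir}(X)$, and Theorem~\ref{thm:xu} applies.

\emph{Dimension $n\ge3$.} The case $n=3$ is Theorem~\ref{thm:main}. Let $n>3$, let $A,\omega,X$ be as in its proof, and let $Z=\Gamma^{n-3}$ with $\Gamma$ a smooth projective curve of genus at least $2$. The map $g\mapsto g\times\operatorname{id}$ embeds $\operatorname{Bir}(X)$ in $\operatorname{Bir}(X\times Z)$, so $X\times Z$ satisfies the hypothesis for $1\le r\le4$. Suppose that a positive-dimensional torus or abelian variety $G$ acts effectively on a smooth variety $X'$ birational to $X\times Z$.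

Embed $\Gamma$ in its Jacobian $J$. Each projection $f\colon X'\dashrightarrow\Gamma\subset J$ is a morphism by Weil's theorem, with image in the closed subset $\Gamma$. Lemma~\ref{lem:equiv} gives $h\colon G\to J$ with $f(x)+h(G)\subset\Gamma$. If $h\ne0$, then $G$ is an abelian variety and $\Gamma$ is a translate of the abelian subvariety $h(G)$, which is impossible in genus at least $2$. So $h=0$ for each projection, and $G$ acts on $X'$ over $Z$.

Let $\Omega$ be an algebraic closure of $k(Z)$. The geometric generic fiber $X'_\Omega$ of $X'\to Z$ is a variety over $\Omega$ birational to $X_\Omega=X\otimes_k\Omega$, and $G_\Omega$ acts on it. We claim that this action is effective. The elements acting trivially form a closed subgroup of $G_\Omega$. If it is nontrivial, it is either finite or has a positive-dimensional torus or abelian variety as identity component, so it contains a torsion element $g\neq1$. Each $G[m]$ is finite, so $g\in G(k)$. Then $g$ acts nontrivially on $k(X')$, which is a subfield of $\Omega(X'_\Omega)$; this is a contradiction.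

Finally, $X_\Omega$ is a threefold of the kind constructed for Theorem~\ref{thm:main}, now over $\Omega$. Indeed $\operatorname{End}(A_\Omega)=\mathbb Z$; \'etale cohomology with coefficients $\mathbb Z/2$ and the N\'eron--Severi group (the component group of the Picard scheme) do not change under the extension $k\subset\Omega$, so $V$ and $W$ are the same; and the generic conic of $X_\Omega$ over $A_\Omega$ has class $\operatorname{res}(\omega)$. So $X_\Omega$ has no active model over $\Omega$, a contradiction.
\end{proof}

\section{Threefolds with groups of rank at least four}\label{sec:threefolds}

It remains to prove part (a) and the first statement of part (b) of Theorem~\ref{thm:three}. Both are contained in the following assertion.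

\begin{proposition}\label{prop:rank}
Let $X$ be a projective threefold without an active model, and let $r\ge4$. Suppose that $\operatorname{Bir}(X)\supseteq G_p\cong(\mathbb Z/p)^r$ for all $p$ in an infinite set of primes. Then $r=4$, and $X$ is birational to $X_{A,\alpha}$ for some abelian surface $A$ and some $0\ne\alpha\in\operatorname{Br}(A)[2]$.
\end{proposition}

We separate the part of $X$ that is swept out by rational curves from the rest. A projective variety is rationally connected if two general points are joined by a rational curve. For smooth projective $X$, consider the dominant rational maps $X\dashrightarrow S$ whose geometric generic fiber is birational to a rationally connected variety. Among them there is one, the \emph{maximal rationally connected (MRC) fibration}, that factors through all the others. Its subfield $k(S)\subset k(X)$ is the smallest of the subfields so obtained, hence stable under $\operatorname{Bir}(X)$. This gives a homomorphism $\operatorname{Bir}(X)\to\operatorname{Bir}(S)$ with kernel $\operatorname{Aut}_{k(S)}(k(X))$. By the theorem of Graber--Harris--Starr, $S$ is not uniruled. The rank of $G_p$ splits between the base and the fiber, and two lemmas control the two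 parts.

\begin{lemma}\label{lem:aut0}
Let $Y$ be a smooth projective variety. For all sufficiently large primes $p$, every finite $p$-subgroup of $\operatorname{Aut}(Y)$ lies in the identity component $\operatorname{Aut}^0(Y)$.
\end{lemma}

\begin{proof}
The group $\operatorname{Aut}(Y)$ acts on the lattice $NS(Y)/\mathrm{tors}$. Finite subgroups of $\operatorname{GL}_n(\mathbb Z)$ have order bounded in terms of $n$ (Minkowski), so for large $p$ a finite $p$-group acts trivially. The subgroup of $\operatorname{Aut}(Y)$ acting trivially on the lattice contains $\operatorname{Aut}^0(Y)$ with finite index (Matsusaka--Mumford, Fujiki, Lieberman). Take $p$ larger than this index as well.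
\end{proof}

The second lemma generalizes Lemma~\ref{lem:odd}: over a field containing $k$, a rational point of large prime order in a linear group detects a split torus.

\begin{lemma}\label{lem:split}
Let $K\supset k$ be a field and $\mathcal G$ a connected linear algebraic group over $K$ whose maximal tori have dimension at most $2$. If $\mathcal G(K)$ contains an element $g$ of prime order $p\ge5$, then $\mathcal G$ contains a subgroup isomorphic to $\mathbb G_{m,K}$.
\end{lemma}

\begin{proof}
We first put $g$ into a torus defined over $K$. Having finite order in characteristic zero, $g$ is semisimple, so it lies in a maximal torus $T'$ of $\mathcal G_{\overline K}$. Let $\mathcal Z$ be the identity component of the centralizer of $g$; it is defined over $K$. The torus $T'$ is connected and centralizes $g$, so $g\in T'\subset\mathcal Z_{\overline K}$, and $T'$ is a maximal torus of $\mathcal Z_{\overline K}$. All maximal tori of $\mathcal Z_{\overline K}$ are conjugate and $g$ is central, so $g$ lies in each of them. One of them, $T$, is defined over $K$.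

Let $M$ be the character lattice of $T$, of rank at most $2$, and $\Theta\subset\operatorname{GL}(M)$ the finite image of $\operatorname{Gal}_K$. An element of order $p$ in $\operatorname{GL}(M)$ would have characteristic polynomial divisible by the $p$-th cyclotomic polynomial, of degree $p-1>2$; so $p\nmid|\Theta|$. Let $M_\Theta$ be the group of coinvariants, the largest quotient of $M$ with trivial action. Since $\mu_p\subset K$,
\[
0\ne T[p](K)=\operatorname{Hom}_{\operatorname{Gal}_K}(M,\mu_p)=\operatorname{Hom}(M_\Theta,\mu_p).
\]
The map $x\mapsto\sum_{\theta\in\Theta}\theta x$ induces $M_\Theta\to M$, and its composite with $M\to M_\Theta$ is multiplication by $|\Theta|$. As $M$ is torsion-free, the torsion subgroup of $M_\Theta$ is killed by $|\Theta|$, and it has no nonzero map to $\mu_p$. So $M_\Theta$ is infinite. The surjection $M\to M_\Theta/\mathrm{tors}\ne0$ onto a lattice with trivial Galois action corresponds to a positive-dimensional split subtorus of $T$.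
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:rank}]
We may assume that $X$ is smooth, and we may discard finitely many primes at any time. Let $X\dashrightarrow S$ be the MRC fibration with $S$ smooth and projective, and $d=\dim S$. We show that $d=3,0,1$ are impossible and that $d=2$ gives the conclusion.

\emph{The case $d=3$.} Here $X$ is birational to $S$, so it is not uniruled, and Theorem~\ref{thm:xu} gives an active model.

\emph{The case $d=0$.} Here $X$ is rationally connected. By Prokhorov's theorem \cite{Prokhorov}, a subgroup $(\mathbb Z/p)^r$ of $\operatorname{Bir}(X)$ with $p\ge17$ has $r\le3$.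

\emph{The case $d=1$.} The curve $S$ has genus at least $1$. In genus at least $2$ the group $\operatorname{Aut}(S)$ is finite. In genus $1$ the translations have index at most $6$, so for $p\geq 7$ the image of $G_p$ lies in $S[p]\cong(\mathbb Z/p)^2$. So for large $p$ the image of $G_p$ has rank at most $2$, and the kernel contains a group $H\cong(\mathbb Z/p)^2$. Put $K_1=k(S)$. The generic fiber is a surface over $K_1$ that is rationally connected, hence rational, over $\overline{K_1}$, and $H$ acts on it faithfully by $K_1$-birational automorphisms. (By Beauville's theorem \cite{Beauville} the kernel has rank at most $2$ for $p\ge5$, so in fact $r=4$ here; the argument below does not need this.)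

We recall Iskovskikh's description of minimal models. One can choose a smooth projective surface $R$ over $K_1$ with $K_1(R)=k(X)$ on which $H$ acts regularly, and which is minimal with this property: no $H$-stable and Galois-stable set of disjoint $(-1)$-curves can be contracted. Then either there is an $H$-equivariant morphism $R\to\Gamma$ to a conic $\Gamma$ over $K_1$ whose generic fiber is a conic, or $R$ is a del Pezzo surface, meaning that $-K_R$ is ample. The model $R$ depends on $p$, so the bounds below must not depend on $R$.

Suppose that $R\to\Gamma$ is a conic bundle. By Lemma~\ref{lem:abelian} over $\overline{K_1}$, the image of $H$ in $\operatorname{Aut}(\Gamma_{\overline{K_1}})=\operatorname{PGL}_2(\overline{K_1})$ is cyclic for odd $p$. So some element of order $p$ in $H$ acts trivially on $\Gamma$; this is where rank $2$ is used. By Lemma~\ref{lem:odd} over the field $K_1(\Gamma)\supset k$, the generic fiber of $R\to\Gamma$ is $\mathbb P^1$. Thus $k(X)=K_1(\Gamma)(t)$, and $X$ is birational to $S'\times\mathbb P^1$ for a surface $S'$ over $k$ with function field $K_1(\Gamma)$. This is an active model.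

Suppose that $R$ is a del Pezzo surface of degree $\delta=K_R^2$. If $\delta\le5$, then $R_{\overline{K_1}}$ is the blow-up of $\mathbb P^2$ in at least four points in general position and has at most $240$ curves of self-intersection $-1$. An automorphism that preserves each of these curves descends to an automorphism of $\mathbb P^2$ fixing the blown-up points, so it is trivial. Hence there is no automorphism of order $p>240$, and for large $p$ we have $\delta\ge6$. Then $R_{\overline{K_1}}$ is one of five surfaces: $\mathbb P^2$, $\mathbb P^1\times\mathbb P^1$, or the blow-up of $\mathbb P^2$ in one, two or three points in general position. The anticanonical embedding $R\subset\mathbb P^\delta$ realizes $\operatorname{Aut}(R)$ as a closed subgroup of $\operatorname{PGL}_{\delta+1}$ over $K_1$. The number of its components is bounded because the list is finite, so $H\subset\operatorname{Aut}^0(R)(K_1)$ for large $p$. A torus $T\subset\operatorname{Aut}(R_{\overline{K_1}})$ has dimension at most $2$: in coordinates that diagonalize $T$, the stabilizer of a point depends only on which coordinates vanish, so it is constant on a dense open subset of $R$ and therefore trivial there. Lemma~\ref{lem:split} now gives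 a faithful action of $\mathbb G_{m,K_1}$ on $R$.

The surface $R$ and the action morphism are given by finitely many equations over $K_1$, so they extend over a nonempty open $U\subset S$ to a variety $R_U\to U$ with generic fiber $R$ and a morphism $\mathbb G_m\times_kR_U\to R_U$. The axioms of an action hold on the dense generic fiber, hence everywhere, and each $1\ne t\in k^*$ acts nontrivially on the generic fiber. Since $k(R_U)=k(X)$, this is an active model.

\emph{The case $d=2$.} The generic fiber is birational to a conic $C$ over $K=k(S)$, with $k(X)=K(C)$. Let $\alpha=[C]$. If $\alpha=0$, then $X$ is birational to $S\times\mathbb P^1$ and has an active model. So $\alpha\neq0$, and by Lemma~\ref{lem:odd} the map $G_p\to\operatorname{Bir}(S)$ is injective for every odd $p$.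

A non-uniruled surface has a unique minimal model, and its birational automorphisms are regular on it. Replace $S$ by this model, so that $\operatorname{Bir}(S)=\operatorname{Aut}(S)$. By Lemma~\ref{lem:aut0}, $G_p\subset A:=\operatorname{Aut}^0(S)$ for large $p$. The connected algebraic group $A$ is an abelian variety. Otherwise, by Chevalley's structure theorem, it contains a nontrivial connected affine subgroup, hence a copy of $\mathbb G_m$ or $\mathbb G_a$, whose orbits are rational curves covering a dense open subset of $S$. The stabilizer $A_s$ of a point $s\in S$ acts faithfully on $\mathcal O_{S,s}/\mathfrak m_s^j$ for large $j$, so it is affine. Being also closed in $A$, it is finite. Hence $\dim A=\dim(A\cdot s)\le2$, and $4\le r\le2\dim A\le4$. So $r=4$, $\dim A=2$, and $G_p=A[p]$. The orbit $A\cdot s$ is complete of dimension $2$, so it is all of $S$. As $A$ is commutative, $A_s$ fixes every point of the orbit, so it is trivial. Thus $S\cong A$ is an abelian surface on which $G_p$ acts as the group of all translations by $A[p]$.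

It remains to show that $\alpha\in\operatorname{Br}(K)[2]$ lies in $\operatorname{Br}(A)$. For each irreducible curve $D\subset A$ there is a residue map $\partial_D\colon\operatorname{Br}(K)[2]\to H^1(k(D),\mathbb Z/2)$ with kernel $\operatorname{Br}(\mathcal O_{A,D})[2]$. A given class has nonzero residue along finitely many curves, and by purity a class with no nonzero residue lies in $\operatorname{Br}(A)$. Let $\Delta\subsetneq A$ be the union of the curves $D$ with $\partial_D(\alpha)\neq0$. For $a\in A[p]$, the corresponding element of $G_p$ is an automorphism of $K(C)$ extending $t_a^*$, so $C\otimes_{K,t_a^*}K\cong C$, that is, $t_a^*\alpha=\alpha$, and $t_a(\Delta)=\Delta$. Let $A_1=\{a\in A:\ t_a(\Delta)=\Delta\}$. It is a closed subgroup containing $A[p]$ for infinitely many $p$. For such a $p$ not dividing $|A_1/A_1^0|$ we get $A[p]\subset A_1^0$. An abelian variety with $p^4$ points killed by $p$ has dimension at least $2$, so $A_1=A$. A proper subset of $A$ that is stable under all translations is empty. Hence $\Delta=\emptyset$, $0\neq\alpha\in\operatorname{Br}(A)[2]$, and $X$ is birational to $X_{A,\alpha}$.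
\end{proof}

Proposition~\ref{prop:rank} gives Theorem~\ref{thm:three}(a), since a threefold with $r\ge5$ and no active model cannot exist, and it gives the first statement of (b). Together with Proposition~\ref{prop:lifting} and Section~\ref{sec:actions}, this completes the proof of Theorem~\ref{thm:three}.

\begin{thebibliography}{9}

\bibitem{Beauville}
Beauville, \emph{$p$-elementary subgroups of the Cremona group}, J. Algebra 314 (2007).

\bibitem{Golota}
Aleksei Golota, \emph{Finite abelian subgroups in the groups of birational and bimeromorphic selfmaps}, arXiv:2205.00607 (2022).

\bibitem{Lam}
Lam, \emph{Introduction to Quadratic Forms over Fields}.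

\bibitem{Milne}
Milne, \emph{Abelian Varieties}.

\bibitem{Prokhorov}
Prokhorov, \emph{$p$-elementary subgroups of the Cremona group of rank 3}, EMS 2011.

\bibitem{Zarhin}
Zarhin, \emph{Hyperelliptic Jacobians without complex multiplication}, Math. Res. Lett. 7 (2000).

\end{thebibliography}
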